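# Front velocities of the East process on $\mathbb Z^d_+$: subadditivity up to $\log^2$

## 1. The boundary value $q=1$: growth without recovery

Fix $d\ge 2$ and let $\mathcal B=(\mathbf e^{(1)},\dots,\mathbf e^{(d)})$ be the canonical basis of $\mathbb Z^d$. Each site of $\mathbb Z^d_+$ is either *occupied* (state $1$) or *vacant* (state $0$). At the start every site is occupied. Each site carries a Poisson clock of rate $1$, and the clocks are independent. When the clock of $w\ne 0$ rings and some $w-\mathbf e\in\mathbb Z^d_+$ with $\mathbf e\in\mathcal B$ is vacant, $w$ becomes vacant. The origin becomes vacant at its first ring. In this first model a vacant site stays vacant forever. Let $\tau_x$ be the time at which $x$ becomes vacant, $a(x)=\mathbb E(\tau_x)$, and write $|x|=\sum_i|x_i|$. For $\theta\in\mathbb R^d_+$, $\lfloor\theta\rfloor$ is taken coordinate by coordinate, and $A(t)=a(\lfloor t\theta\rfloor)$.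

**Proposition 1.** In this model, $\lim_{t\to\infty}A(t)/t$ exists for every $\theta\in\mathbb R^d_+\setminus\{0\}$.

**Proof.** *Exact subadditivity.* We show $a(x+y)\le a(x)+a(y)$. At time $\tau_x$ start an auxiliary copy of the process on $x+\mathbb Z^d_+$: all sites occupied, $x$ playing the role of the origin, driven by the rings after time $\tau_x$. By the strong Markov property these rings are fresh, so the time $\tau_y'$ that the auxiliary copy needs to vacate $x+y$ is independent of $\tau_x$ and has the law of $\tau_y$. Every site that is vacant in the auxiliary copy is vacant in the true process. For $x$ this holds from time $\tau_x$ on. If $x+w$, $w\neq0$, becomes vacant in the auxiliary copy, then some $x+w-\mathbf e$ was vacant there, hence in the true process by induction over the successive rings, so $x+w$ is vacant in the true process after this ring. Thus $\tau_{x+y}\le\tau_x+\tau'_y$. Take expectations.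

*The limit.* Following one oriented path, $a(x)\le |x|+1$. Since $\lfloor(s+t)\theta\rfloor=\lfloor s\theta\rfloor+\lfloor t\theta\rfloor+f$ with $f\in\{0,1\}^d$, we get $A(s+t)\le A(s)+A(t)+(d+1)$. So $B(t)=A(t)+d+1$ is subadditive, and it is bounded on bounded intervals. For fixed $s$ write $t=ks+r$ with $k\in\mathbb N$, $s\le r<2s$. Then $B(t)\le kB(s)+\sup_{[s,2s)}B$, so $\limsup_t B(t)/t\le B(s)/s$. Taking $\liminf_{s\to\infty}$ on the right gives the claim. $\square$

The coupling used two facts. *Monotonicity*: more vacancies can only help. *Persistence*: the vacancy at $x$, once created, remains available. Now let an allowed ring produce a vacancy only with probability $q<1$, and an occupied site with probability $p=1-q$, so that vacancies can be destroyed. What survives? We shall see that both facts fail, and that the limit exists nevertheless.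

## 2. The East process for $0<q<1$ and its velocities

Fix $d\ge2$, $q\in(0,1)$, $p=1-q$.

**Definition.** The *East process* on $\mathbb Z^d_+$ has state space $\Omega=\{0,1\}^{\mathbb Z^d_+}$. Each vertex $x$, with rate one and independently of the others, is resampled from the Bernoulli($p$) measure (so it becomes $0$ with probability $q$), provided that the current configuration has at least one vacancy among the sites $x-\mathbf e\in\mathbb Z^d_+$, $\mathbf e\in\mathcal B$. The origin is always allowed to update.

The product Bernoulli($p$) measure is reversible for this process; we shall not use this. Let $\omega^*$ be the configuration identically $1$. For $x\in\mathbb R^d_+$ let $\tau_x$ be the hitting time of $\{\omega:\omega_{\lfloor x\rfloor}=0\}$. It is known that $\mathbb E_{\omega^*}(\tau_{n\mathbf x})=\Theta(n)$ for every unit vector $\mathbf x\in\mathbb R^d_+$. Define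
$$\frac1{v_{\max}(\mathbf x)}=\liminf_{n\to\infty}\frac{\mathbb E_{\omega^*}(\tau_{n\mathbf x})}n,\qquad \frac1{v_{\min}(\mathbf x)}=\limsup_{n\to\infty}\frac{\mathbb E_{\omega^*}(\tau_{n\mathbf x})}n ,$$
so $0<v_{\min}(\mathbf x)\le v_{\max}(\mathbf x)<\infty$. It is known that the two agree when $\mathbf x\in\mathcal B$. That they agree for every $\mathbf x$ and every $q$ is the conjecture taken from Yannick Couzinié and Fabio Martinelli, "On a front evolution problem for the multidimensional East model", arXiv:2112.14693 (2021). We prove it.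

**Notation.** $\le$ is the coordinatewise order; $\Lambda_x=\{w\in\mathbb Z^d_+:w\le x\}$; $V(\omega)=\{w:\omega_w=0\}$; $a(x)=\mathbb E_{\omega^*}(\tau_x)$ for $x\in\mathbb Z^d_+$. The *level* of $w$ is $|w|$. Constants may depend on $d,q$. For forward quantities, $P$ without an initial state means $P_{\omega^*}$.

**Theorem 1.** There is $K_0$ with $a(x+y)\le a(x)+a(y)+K_0\log^2(2+|x|+|y|)$ for all $x,y\in\mathbb Z^d_+$. Consequently, for every $\theta\in\mathbb R^d_+\setminus\{0\}$, $\mu(\theta)=\lim_{t\to\infty}t^{-1}\mathbb E_{\omega^*}(\tau_{t\theta})$ exists ($t$ real). In particular $v_{\max}(\mathbf x)=v_{\min}(\mathbf x)=1/\mu(\mathbf x)$ for all unit $\mathbf x\in\mathbb R^d_+$ and all $q\in(0,1)$.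

**Theorem 2.**
(a) For every $\omega\in\Omega$, $x$, $t$: $P_\omega(\tau_x>t)\le P_{\omega^*}(\tau_x>t)$.
(b) With $\mu(0)=0$, $\mu$ is positively homogeneous and subadditive, hence convex, on $\mathbb R^d_+$, and $\mathbb E_{\omega^*}(\tau_{t\theta})\ge\mu(\theta)t-C_\theta\log^2(2+t)$ for $t\ge1$.
(c) For every $\theta\ne0$ and $\eta>0$ there are $c,C>0$ with $P_{\omega^*}(\tau_{n\theta}\le n(\mu(\theta)-\eta))\le Ce^{-cn}$ for all $n\in\mathbb N$.
(d) $\tau_{n\theta}/n\to\mu(\theta)$ $P_{\omega^*}$-a.s. and in $L^\rho$ for every $\rho<\infty$, as $n\to\infty$, $n\in\mathbb N$.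

From the known facts we use only two: $a(k\mathbf e)\le C(1+k)$ for $\mathbf e\in\mathcal B$, $k\ge0$; and $\mathbb E_{\omega^*}(\tau_{n\mathbf x})\ge cn$ for large $n$ (only to know that the limit is positive). For the first: large $k$ is given. For the other $k$ we only need $a(k\mathbf e)<\infty$. The restriction to $\Lambda_{k\mathbf e}$ is a finite Markov chain, and from every state the all-vacant state can be reached by vacating sites level by level, so the hitting time has finite mean.

**Two values by hand.** The origin becomes vacant at rate $q$, so $a(0)=1/q$. For $x=\mathbf e\in\mathcal B$, let $\alpha,\beta$ be the mean times to vacate $\mathbf e$ from $(\omega_0,\omega_{\mathbf e})=(1,1)$ and $(0,1)$. Then $\alpha=\frac1q+\beta$. From $(0,1)$ the origin is refilled at rate $p$ and $\mathbf e$ is vacated at rate $q$, so $\beta=1+p\alpha$. Hence $a(\mathbf e)=\alpha=(1+q)/q^2$.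

**Monotonicity fails.** Let $\mathbf e\in\mathcal B$ and look at $0,\mathbf e,2\mathbf e$. Let $\omega$ have $\mathbf e$ as its only vacancy, and let $\omega'$ have vacancies exactly at $0$ and $\mathbf e$. Put $X=\int_0^t1[\omega_{\mathbf e}(s)=1]\,ds$. Site $2\mathbf e$ is vacated at rate $q$ while $\mathbf e$ is vacant, and it does not influence $0,\mathbf e$, so $P(\tau_{2\mathbf e}>t)=e^{-qt}\,\mathbb E e^{qX}$.

* From $\omega$: $\mathbf e$ can be occupied at time $s$ only if both $0$ and $\mathbf e$ have rung by time $s$, which has probability at most $s^2$. Since $e^{qX}\le1+qe^{qt}X$, $P_\omega(\tau_{2\mathbf e}>t)\le e^{-qt}+qt^3/3$.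
* From $\omega'$: $\mathbf e$ is occupied at time $s$ if by then $0$ has not rung and $\mathbf e$ has rung exactly once, with outcome $1$. This has probability $pse^{-2s}$. So $P_{\omega'}(\tau_{2\mathbf e}>t)\ge e^{-qt}\big(1+\tfrac{qp}2e^{-2t}t^2\big)$.

For small $t$ the second probability is larger: the extra vacancy at the origin *slows down* the infection of $2\mathbf e$. So Theorem 2(a) cannot come from an ordering of all initial states; it says only that $\omega^*$ is slowest.

**Persistence fails.** In the coupling of Section 1 the auxiliary copy may vacate $x$ at any ring of $x$. In the true process, once $x$ has been refilled, a ring of $x$ is allowed only if some $x-\mathbf e$ is vacant at that moment. The induction breaks at the site $x$ itself.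

We need a substitute for the coupling. It will be an exact duality.

## 3. Clocks, coins and freshness

**Construction.** Each site $w$ has a rate-$1$ Poisson process $P_w\subset(0,\infty)$ of clock rings and a sequence of i.i.d. coins, each "vacant" with probability $q$ and "occupied" with probability $p$; all are independent. A point $r\in P_w$ is a *legal ring* if $w=0$ or some $w-\mathbf e\in\mathbb Z^d_+$ is vacant at time $r$. At its $i$-th legal ring, $w$ takes the value of its $i$-th coin. Let $R_w$ be the set of legal rings and $V_w=\{r\ge0:\omega_w(r)=0\}$. A.s. all Poisson points are distinct, and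
$$R_w=P_w\cap\bigcup_{\mathbf e}V_{w-\mathbf e}\quad(w\ne0),\qquad R_0=P_0. \tag{1}$$
Only sites $\le w$ matter for site $w$, so the process on the finite set $\Lambda_x$ is autonomous. Fix a finite $\Lambda_z$ containing the sites of interest, and let $\mathcal F_s$ be generated by the rings up to time $s$ and the coins read up to time $s$ in $\Lambda_z$. Given $\mathcal F_s$, the future is an East process started from $\omega(s)$, with fresh clocks and coins.

Let $T_w=\min R_w$, and let $\nu_w\ge T_w$ be the first legal ring of $w$ whose coin is vacant. Always $\tau_w\le\nu_w$. If $\omega_w(0)=1$, then $\tau_w=\nu_w$, so $T_w\le\tau_w$. Since $R_w$ does not involve $\omega_w(0)$, neither does $\nu_w$.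

**Lemma 3 (freshness).** Let the initial state $\omega$ and $s\ge0$ be arbitrary.
(i) Conditionally on all clocks and on the coins of all sites not $\ge u$: on $\{T_u\le s\}$, $\omega_u(s)=0$ with probability $q$.
(ii) For every finite $U$,
$$P_\omega\big(T_u\le s,\ \omega_u(s)=1\ \ \forall u\in U\big)\le p^{|U|}. \tag{2}$$
(iii) If $U$ is a finite antichain, then conditionally on all clocks and on the coins of all sites that are $\ge$ no element of $U$ (these determine every $R_u$, $u\in U$), the values $\omega_u(s)$ of those $u\in U$ with $T_u\le s$ are independent and equal to $0$ with probability $q$.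

**Proof.** (i) By (1), $R_u$ is a function of $P_u$ and of the clocks and coins of the sites $\le u$, $\ne u$; none of these sites is $\ge u$. If $T_u\le s$, then $\omega_u(s)$ is the coin whose index is the number of legal rings of $u$ up to $s$. This index is determined by the conditioning, and the coins of $u$ are independent of it.

(ii) Let $u$ be maximal in $U$. For $w\in U\setminus\{u\}$, $T_w$ and $\omega_w(s)$ involve only sites $\le w$. None of these is $\ge u$, since otherwise $u\le w$. By (i), the probability in (2) is at most $p$ times the same probability for $U\setminus\{u\}$. Iterate.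

(iii) If $v\le u$, $v\ne u$ and $v\ge u'$ with $u,u'\in U$, then $u'\le u$ and $u'\neq u$, which is impossible in an antichain. So the conditioning determines all $R_u$, $u\in U$, and is independent of the coins of the sites of $U$, which are independent of each other. $\square$

For example, under $\omega^*$ we have $P(\omega_x(s)=0)=q\,P(T_x\le s)$: before $T_x$ the site is still occupied, and afterwards it is fresh.

## 4. The dual chain and the exchange of vacancies for gaps

**Where the dual comes from.** The event $\nu_x>t$ says that no $x-\mathbf e$ is vacant at any time of a certain random set, namely the rings of $x$ with vacant coin. So for a site $u$ we must answer: *is $u$ vacant at some time of a given finite set $Y$?* Between legal rings $u$ is constant, and each stretch of constancy is vacant with probability $q$. We shall replace this by a question with the same probability: cut time at the points of $Y$, select each gap with probability $q$, and ask whether $u$ has a *legal ring in a selected gap*. By (1), a legal ring asks for a vacancy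 at some $u-\mathbf e$ at prescribed times, and the procedure goes down one site. The selected gaps, read backwards in time, form a Markov chain.

**Definition.** The *dual chain from $z$* lives on $\{0,1\}^{\Lambda_z}$ and starts at $\zeta_0=1_{\{z\}}$. Site $z$ rings at rate $q$ and every other site at rate $1$. When $v$ rings and $\zeta(v)=1$, all sites $v-\mathbf e\in\mathbb Z^d_+$ are independently resampled to $1$ with probability $q$ and to $0$ with probability $p$; the $i$-th resampling of a site uses its $i$-th *private coin*.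

Site $z$ is never resampled, so $\zeta(z)\equiv1$. For $u\in\Lambda_z\setminus\{z\}$ let $T_u^{*}=T_u^{*,z}$ be the first resampling time of $u$. The chain on $\{w:u\le w\le z\}$ is autonomous, so the law of $T_u^{*,z}$ depends only on $y=z-u$. We write $T^*_y$ for a variable with this law.

*Example.* For $z=\mathbf e\in\mathcal B$: site $\mathbf e$ rings at rate $q$, and each of its rings resamples $\zeta(0)$. So $T^*_{\mathbf e}$ is exponential with rate $q$.

**Lemma 4 (dual freshness).** Consider the dual chain from $z$, and let $t\ge0$, $U\subset\Lambda_z\setminus\{z\}$. Conditionally on all clocks and the private coins of all sites not $\le u$, on $\{T_u^*\le t\}$ the value $\zeta_t(u)$ is $1$ with probability $q$. Moreover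
$$P\big(T^*_u\le t,\ \zeta_t(u)=0\ \ \forall u\in U\big)\le p^{|U|}, \tag{3}$$
and if $U$ is an antichain, then given the resampling times in $U$, the $\zeta_t(u)$ of those $u\in U$ resampled by time $t$ are independent and equal to $1$ with probability $q$.

**Proof.** The resampling times of $u$ are a function of the clocks and private coins of the sites $\ge u$, $\ne u$. So the proof of Lemma 3 applies with the order reversed: in (3) one removes successively *minimal* elements $u$ of $U$. For $w\in U\setminus\{u\}$, the variables $T^*_w,\zeta_t(w)$ involve private coins only of sites $\ge w$, and none of these is $\le u$, since otherwise $w\le u$. For an antichain $U$, the resampling times in $U$ are determined by the clocks and by the private coins of sites that are $\le$ no element of $U$. $\square$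

**Realization on $[0,t]$, backwards in time.** *This step puts the dual chain from $x$ on the same clocks as the forward process.* Fix $x,t$. For the target site $x$ only, attach i.i.d. coins to the points of $P_x$, and let $x$ use at a legal ring $r$ the coin attached to $r$. Since $R_x$ does not involve the coins of $x$, the coins read are still i.i.d. and independent of $R_x$, so the law of the forward process and of $\nu_x$ is unchanged. Let $\hat P_x\subset P_x$ be the points with vacant coin, and $\hat P_v=P_v$ for $v\ne x$. Put $Z_x=[0,t]$. Recursively downwards, for $u\in\Lambda_x\setminus\{x\}$, let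
$$Y_u=\bigcup_{\mathbf e:\,u+\mathbf e\le x}\hat P_{u+\mathbf e}\cap Z_{u+\mathbf e}=\{y_1<\dots<y_m\},\qquad y_0=0 .$$
Each *gap* $[y_{j-1},y_j)$, $1\le j\le m$, is selected with probability $q$ by new independent *selection coins* of $u$, used in the order $j=m,m-1,\dots,1$. Let $Z_u$ be the union of the selected gaps ($Z_u=\emptyset$ if $m=0$). The stretch $[y_m,t]$ is never selected.

**Lemma 5.** $\zeta_\sigma(u)=1[t-\sigma\in Z_u]$, $0\le\sigma\le t$, is the left-continuous version of the dual chain from $x$, with the selection coins as private coins. In particular $\zeta_t(u)=1[0\in Z_u]$, and $u\neq x$ is resampled by dual time $t$ iff $Y_u\ne\emptyset$.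

**Proof.** The reversed sets $t-\hat P_v\cap[0,t]$ are independent Poisson processes on $[0,t]$, of rate $q$ for $v=x$ and $1$ otherwise, independent of the selection coins. Let site $v$ ring in the dual at these points. Site $v$ changes its value only at dual times $t-y$ with $y\in Y_v$, and a.s. $\hat P_v\cap Y_v=\emptyset$. So the ring of $v$ at dual time $t-r$, $r\in\hat P_v$, finds $\zeta(v)=1$ iff $r\in Z_v$. Hence the dual rule demands that $u\ne x$ be resampled exactly at the dual times $t-y$, $y\in Y_u$. Before the first of them, that is on the forward stretch $[y_m,t]$, $\zeta(u)=0$. The value chosen at dual time $t-y_j$ must persist until $t-y_{j-1}$, that is on the forward stretch $[y_{j-1},y_j)$. This is the definition of $Z_u$, with the coins used in dual time order. $\square$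

**Lemma 6 (one-site exchange).** Let $R=\{r_1<\dots<r_n\}$ and $Y=\{y_1<\dots<y_m\}$ be disjoint finite subsets of $(0,t]$, possibly empty, with $t\notin Y$, and let $g$ be the number of gaps $[y_{j-1},y_j)$ (with $y_0=0$) that contain a point of $R$. Let $V\subset[0,t]$ contain each of $[r_1,r_2),\dots,[r_{n-1},r_n),[r_n,t]$ with probability $q$, independently, and contain $[0,r_1)$ (or $[0,t]$ if $R=\emptyset$) iff $\omega_u=0$. Let $Z$ be the union of gaps of $Y$, each selected with probability $q$ independently.
(i) If $\omega_u=1$: $P(V\cap Y=\emptyset)=p^g=P(R\cap Z=\emptyset)$.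
(ii) If $\omega_u=0$: $P(V\cap Y=\emptyset)\le P(R\cap Z=\emptyset,\ 0\notin Z)$.

*Example.* $t=10$, $R=\{1,4,5,8\}$, $Y=\{3,7\}$. The gaps are $[0,3)\ni1$ and $[3,7)\ni4,5$, so $g=2$. Of the intervals $[1,4),[4,5),[5,8),[8,10]$, exactly $[1,4)\ni3$ and $[5,8)\ni7$ meet $Y$: again two.

**Proof.** *The two counts agree.* We claim that exactly $g$ of the intervals $[r_i,r_{i+1})$, $i\ge1$ (the last one ending at $t$), meet $Y$. Map an interval that meets $Y$ to the gap whose right end is the first point of $Y$ after $r_i$. Then $r_i$ is the last point of $R$ in that gap. Conversely, if $r_i$ is the last point of $R$ in a gap hit by $R$, the right end of the gap lies in $[r_i,r_{i+1})$. So this is a bijection onto the gaps hit by $R$.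

(i) $V\cap Y=\emptyset$ means that the $g$ intervals meeting $Y$ are not in $V$, and $R\cap Z=\emptyset$ means that the $g$ gaps hit by $R$ are not selected. Both have probability $p^g$.

(ii) If $Y=\emptyset$, both sides equal $1$. Let $Y\ne\emptyset$. The initial stretch is vacant, so it must not meet $Y$, which means $R\cap[0,y_1)\ne\emptyset$. The left side is $p^g\,1[R\cap[0,y_1)\ne\emptyset]$. On the right, the $g$ gaps hit by $R$ and the gap $[0,y_1)$ must not be selected. The probability is $p^g$ if $[0,y_1)$ is hit by $R$, and $p^{g+1}$ otherwise. $\square$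

**Theorem 7.** For all $\omega\in\Omega$, $x\in\mathbb Z^d_+$, $t\ge0$,
$$P_\omega(\nu_x>t)\le P\big(\zeta_t(u)=0\ \ \forall u\in V(\omega)\cap\Lambda_x\setminus\{x\},\ \text{ and }\ \hat P_0\cap Z_0=\emptyset\big), \tag{4}$$
with equality if $\omega=\omega^*$.

**Proof.** If $x=0$, both sides equal $e^{-qt}$. Let $x\ne0$.

**Step 1: a chain of events that starts at the left side and ends at the right side.** Order $\Lambda_x=\{u_1=x,u_2,\dots,u_M=0\}$ so that larger sites come first: $u_i\le u_j$, $u_i\neq u_j$ implies $i>j$. Let $D_k=\Lambda_x\setminus\{u_1,\dots,u_k\}$, a down-set, and for $w\in D_k$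
$$Y^{(k)}_w=\bigcup\big\{\hat P_{w+\mathbf e}\cap Z_{w+\mathbf e}:\ \mathbf e\in\mathcal B,\ w+\mathbf e\in\{u_1,\dots,u_k\}\big\}.$$
For $1\le k<M$ put
$$G_k=\{V_w\cap Y_w^{(k)}=\emptyset\ \ \forall w\in D_k\}\cap\{\zeta_t(u_i)=0\text{ for all }2\le i\le k\text{ with }\omega_{u_i}=0\},$$
and $G_M=\{\zeta_t(u_i)=0\text{ for all }i\ge2\text{ with }\omega_{u_i}=0\}\cap\{\hat P_0\cap Z_0=\emptyset\}$. Then $P(G_M)$ is the right side of (4). By (1), $\nu_x>t$ iff $\hat P_x\cap(0,t]\cap\bigcup_{\mathbf e}V_{x-\mathbf e}=\emptyset$, which is $G_1$. So it suffices to show $P(G_k)\le P(G_{k+1})$ for $1\le k<M$, with equality if $\omega_{u_{k+1}}=1$.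

**Step 2: isolate the randomness of one site.** Let $u=u_{k+1}$. It is maximal in $D_k$, so $Y_u^{(k)}=Y_u$. Let $\mathcal H$ be generated by all clocks, the forward coins of the sites in $D_{k+1}$, the coins of $x$, and the selection coins of $u_2,\dots,u_k$. For $w\in D_{k+1}$, $V_w$ involves only sites of the down-set $D_{k+1}$. Hence $R_u\cap(0,t]$, $Y_u$, and all requirements in $G_k$ other than $V_u\cap Y_u=\emptyset$ are $\mathcal H$-measurable. The forward coins and the selection coins of $u$ are independent of $\mathcal H$. A.s. $R_u\cap Y_u=\emptyset$ and $t\notin Y_u$.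

**Step 3: exchange.** Given $\mathcal H$, the sets $V_u\cap[0,t]$ and $Z_u$ have exactly the laws of $V$ and $Z$ in Lemma 6, with $R=R_u\cap(0,t]$ and $Y=Y_u$. So $P(V_u\cap Y_u=\emptyset\mid\mathcal H)$ is equal to $P(R_u\cap Z_u=\emptyset\mid\mathcal H)$ if $\omega_u=1$, and at most $P(R_u\cap Z_u=\emptyset,\ \zeta_t(u)=0\mid\mathcal H)$ if $\omega_u=0$, because $\zeta_t(u)=1[0\in Z_u]$.

**Step 4: pass to the next sites.** If $u\ne0$, then by (1), and because $\hat P_u=P_u$, we have $R_u\cap Z_u=\emptyset$ iff $V_{u-\mathbf e}\cap(\hat P_u\cap Z_u)=\emptyset$ for all $\mathbf e$ with $u-\mathbf e\in\mathbb Z_+^d$. Together with $V_w\cap Y^{(k)}_w=\emptyset$ for $w\in D_{k+1}$, this says $V_w\cap Y^{(k+1)}_w=\emptyset$ for all $w\in D_{k+1}$, so the new event is $G_{k+1}$. If $u=0$, then $R_0=P_0$ and the requirement reads $\hat P_0\cap Z_0=\emptyset$, which gives $G_M$. Integrating over $\mathcal H$ gives $P(G_k)\le P(G_{k+1})$, with equality when $\omega_u=1$. $\square$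

*Check on $x=\mathbf e$, $\omega=\omega^*$.* The right side of (4) is the probability that by dual time $t$ no ring of $0$ has found $\zeta(0)=1$. While $\zeta(0)=0$, it becomes $1$ at rate $q\cdot q$. While $\zeta(0)=1$, the process is stopped at rate $1$, and $\zeta(0)$ returns to $0$ at rate $qp$. The mean stopping times $\alpha'$ (from $0$) and $\beta'$ (from $1$) satisfy $\alpha'=q^{-2}+\beta'$ and $(1+qp)\beta'=1+qp\,\alpha'$. So $\alpha'=(1+qp)q^{-2}+1=(1+q)/q^2$, the value of $a(\mathbf e)$ found in Section 2.

## 5. The slowest initial state, and a restart that loses a factor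

Let $\zeta$ be the dual from $x$. Dropping the last requirement in (4),
$$P_\omega(\nu_x>t)\le P\big(\zeta_t(u)=0\ \ \forall u\in V(\omega)\cap\Lambda_x\setminus\{x\}\big). \tag{5}$$
Dropping the first requirement instead, and using the equality for $\omega^*$,
$$P_\omega(\tau_x>t)\le P_\omega(\nu_x>t)\le P(\hat P_0\cap Z_0=\emptyset)=P_{\omega^*}(\nu_x>t)=P_{\omega^*}(\tau_x>t). \tag{6}$$
**This proves Theorem 2(a).** Next, for $y\ne0$: if $0$ is not resampled by time $t$ in the dual from $y$, then $Z_0=\emptyset$. With (6),
$$P(T^*_y>t)\le P_{\omega^*}(\tau_y>t). \tag{7}$$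
By the Markov property and (6), $P(\tau_x>s+t)\le P(\tau_x>s)P(\tau_x>t)$. With Markov's inequality,
$$P(\tau_x>2j\,a(x))\le2^{-j},\qquad j\in\mathbb N . \tag{8}$$

**The restart, repaired as far as one vacancy allows.** Let $y\neq0$. The plan of Section 1 is to wait until $x$ is reached and then go from $x$ to $x+y$. Apply the Markov property at time $s$, then (5) with target $x+y$, using only the possible vacancy at $x$. By Lemmas 3 and 4, $T_x\le\tau_x$, and (7),
$$P(\tau_{x+y}\le s+t)\ge P(\omega_x(s)=0)\,P(\zeta_t^{x+y}(x)=1)=q^2P(T_x\le s)P(T_y^*\le t)\ge q^2P(\tau_x\le s)P(\tau_y\le t),$$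
where $\zeta^{x+y}$ is the dual from $x+y$. With $s=2a(x)$, $t=2a(y)$ the right side is at least $q^2/4$. By submultiplicativity $P(\tau_{x+y}>k(s+t))\le(1-q^2/4)^k$. Summing over $k\ge0$ gives $a(x+y)\le\frac4{q^2}(s+t)$, that is,
$$a(x+y)\le 8q^{-2}\big(a(x)+a(y)\big). \tag{9}$$
Adding the $d$ axis components of $x$ one at a time and using $a(k\mathbf e)\le C(1+k)$, we get a constant $C_0$ with
$$a(u)\le C_0(1+|u|),\qquad P(\tau_u>t)\le2^{-\lfloor t/(2C_0(1+|u|))\rfloor},\qquad \mathbb E_{\omega^*}(\tau_u^\rho)\le C_\rho(1+|u|)^\rho \tag{10}$$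
for all $u\in\mathbb Z^d_+$, $t\ge0$, $\rho>0$. The tail follows from (8). With $H=2C_0(1+|u|)$ it gives $\mathbb E(\tau_u/H)^\rho\le\sum_{j\ge0}(j+1)^\rho2^{-j}$.

**Where this stops.** Inequality (9) yields the right order of growth but not a limit. The function $f(t)=t(2+\sin\log t)$ satisfies $t\le f(t)\le 3t$, hence $f(s+t)\le3(f(s)+f(t))$, and yet $f(t)/t$ oscillates between $1$ and $3$. The loss sits in the use of a *single* vacancy. If $x$ is all we know, then (5) bounds the failure probability by $P(\zeta_t(x)=0)=1-qP(T^*_y\le t)\ge p$, no matter how large $t$ is. The inequalities (2) and (3) show the way out: with $m$ sites in place of one, $p$ becomes $p^m$. If $m$ is of order $\log N$, this is a negative power of $N$. So we want to know that whenever the process reaches $x$, there are many vacancies near $x$, and that the dual from $x+y$, when it reaches $x$, has many ones near $x$.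

## 6. Logarithmically many vacancies behind an updated site

Let $D^-_{x,\ell}=\{v\in\mathbb Z^d_+:v\le x,\ 1\le|x-v|\le\ell\}$ and, for $x\le z$, $D^+_{x,\ell}=\{u:x\le u\le z,\ 1\le|u-x|\le\ell\}$. Both have at most $(\ell+1)^d$ elements. Put $m=\lceil q\ell/2\rceil$.

**Lemma 8.** (i) If $|x|\ge\ell\ge1$, then $P_{\omega^*}\big(T_x\le s,\ |V(\omega(s))\cap D^-_{x,\ell}|<m\big)\le e^{-q\ell/8}$ for every $s\ge0$.
(ii) If $z=x+y$, $|y|>\ell\ge1$, then for the dual from $z$: $P\big(T^*_x\le t,\ |\{u\in D^+_{x,\ell}:\zeta_t(u)=1\}|<m\big)\le e^{-q\ell/8}$ for every $t\ge0$.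

**Proof.** (i) *Each level below $x$ has been visited.* Let $L_k=\{v\le x:|v|=k\}$ for $|x|-\ell\le k\le|x|-1$. If $T_v\le s$ and $v\ne0$, then some $v-\mathbf e$ is vacant at time $T_v$. It was initially occupied, so $T_{v-\mathbf e}<T_v$. Going down from $x$, $T_x\le s$ implies that every event $E_k=\{\exists v\in L_k:T_v\le s\}$ occurs.

*Each visited level contributes a fresh coin.* Let $\mathcal G_k$ be generated by all clocks and the coins on levels $<k$. The event $E_k$ and, on it, the lexicographically first $v\in L_k$ with $T_v\le s$ are $\mathcal G_k$-measurable. Given $\mathcal G_k$, on $E_k$, $\omega_v(s)=0$ with probability $q$ for this $v$. Let $B_k=1[\omega_v(s)=0]$ on $E_k$, and let $B_k$ be an auxiliary independent Bernoulli variable with mean $q$ on $E_k^c$. For $j<k$, $B_j$ is a function of $\mathcal G_k$ and other auxiliary variables. So the $\ell$ variables $B_k$ are i.i.d., equal to $1$ with probability $q$.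

*Conclusion.* On $\{T_x\le s\}$ there are at least $\sum_kB_k$ vacancies in $D^-_{x,\ell}$. An integer smaller than $m$ is smaller than $q\ell/2$, and Chernoff's bound gives $P(\mathrm{Bin}(\ell,q)<q\ell/2)\le e^{-q\ell/8}$.

(ii) Let $L_k^+=\{u:x\le u\le z,\ |u-x|=k\}$, $1\le k\le\ell$. Since $|z-x|=|y|>\ell$, no $L_k^+$ contains $z$. If $u\in\Lambda_z\setminus\{z\}$ is resampled at time $\sigma$, then some $u+\mathbf e\le z$ had value $1$ just before $\sigma$. If $u+\mathbf e\ne z$, it had been resampled before $\sigma$, because $\zeta_0(u+\mathbf e)=0$. Starting from $x$ and going up $\ell$ levels we never meet $z$. So $T_x^*\le t$ implies that every $E_k^+=\{\exists u\in L_k^+:T_u^*\le t\}$ occurs. Let $\mathcal G_k^+$ be generated by all dual clocks and the private coins of the sites $w$ with $|w|>|x|+k$. It determines $E_k^+$ and the first $u\in L_k^+$ with $T_u^*\le t$. Given $\mathcal G_k^+$, on $E_k^+$, $\zeta_t(u)=1$ with probability $q$. Let $B_k=1[\zeta_t(u)=1]$ on $E_k^+$, and an auxiliary Bernoulli variable with mean $q$ otherwise. For $j>k$,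 $B_j$ is a function of $\mathcal G_k^+$ and auxiliary variables. So the $B_k$ are i.i.d., and we conclude as in (i). $\square$

## 7. The merging inequality

**Proposition 9.** For every $J>0$ there is $K=K(J)$ such that for all integers $N\ge2$, all $x,y\in\mathbb Z^d_+$ with $|x|+|y|\le N$, and all $r\in\mathbb R$,
$$P(\tau_{x+y}>r)\le P\big(\tau_x+\tau'_y+K\log^2N>r\big)+KN^{-J}, \tag{11}$$
where $\tau_y'$ is an independent copy of $\tau_y$ (under $P_{\omega^*}$).

The picture: run forward until $x$ is updated; there are then $m\approx\log N$ vacancies behind $x$. Wait a time $h=O(\log^2N)$. These vacancies make it very likely that *every* site in the box ahead of $x$ has been refreshed. Meanwhile the dual from $x+y$, run backwards, reaches $x$ within a time dominated by $\tau_y$, and then has $m$ ones in that box. The two configurations are independent, and they fail to meet with probability about $p^m$.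

**Proof. Step 1: trivial ranges of $r$ and choice of scales.** If $r<0$, the right side of (11) is at least $1$. If $r>N^3$, by (10) the left side is at most $2^{-\lfloor N^3/(2C_0(1+N))\rfloor}\le KN^{-J}$. Let $0\le r\le N^3$. Take $\kappa=\kappa(J,d,q)\ge2$ large, and
$$\ell=\lceil\kappa\log N\rceil\ge1,\qquad h=2C_0(1+2\ell)\lceil\kappa\log N\rceil=O(\log^2N),\qquad \delta=2^{-\kappa\log N}.$$
By (10),
$$P(\tau_u>h)\le\delta\qquad\text{for }|u|\le2\ell. \tag{12}$$

**Step 2: many vacancies behind $x$ refresh every site just ahead of $x$.** Let $\omega$ satisfy $|V(\omega)\cap D^-_{x,\ell}|\ge m$, and let $u\ge x$, $|u-x|\le\ell$. Put $U'=V(\omega)\cap D^-_{x,\ell}$. Since $v\le x\le u$ and $v\neq x$ for $v\in U'$, $U'\subset\Lambda_u\setminus\{u\}$ and $1\le|u-v|\le2\ell$. In (5) for target $u$ at time $h$, either all sites of $U'$ are resampled and equal $0$, or some site of $U'$ is not resampled. By (3), (7) and (12),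
$$P_\omega(T_u>h)\le P_\omega(\nu_u>h)\le p^m+\sum_{v\in U'}P(T^*_{u-v}>h)\le\varepsilon_1:=p^m+(\ell+1)^d\delta. \tag{13}$$
Since $\tau_u\le\nu_u$, also $P_\omega(\tau_u>h)\le\varepsilon_1$.

**Step 3: a stopping time at which there are many vacancies.** Let $|x|\ge\ell$. Lemma 8(i) concerns fixed times, so we round $T_x$ up. Let $S=\lceil T_x\rceil$ under $P_{\omega^*}$. It is an integer-valued stopping time with $S\ge1$ and $S\le T_x+1\le\tau_x+1$. Put $B=\{S\le N^3,\ |V(\omega(S))\cap D^-_{x,\ell}|<m\}$. On $\{S=n\}$ we have $T_x\le n$. By Lemma 8(i) and a union bound over $n\in\{1,\dots,N^3\}$, $P(B)\le N^3e^{-q\ell/8}$. Note that $S+h\le r$ implies $S\le N^3$.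

**Step 4: $|x|\ge\ell$, $|y|>\ell$.** Let $z=x+y$. On $\{S+h\le r\}$ put $t=r-S-h$, which is $\mathcal F_S$-measurable. If $\tau_z>r$, then the process restarted from $\omega(S+h)$ does not vacate $z$ up to time $t$. By the Markov property at $S+h$, $\tau_z\le\nu_z$, and (5) with target $z$,
$$P(\tau_z>r\mid\mathcal F_S)\le P_{\omega(S)}\otimes P\big(\omega_u(h)=1\ \text{ for all }u\in\Lambda_z\setminus\{z\}\text{ with }\zeta_t(u)=1\big),$$
where $\zeta$ is an independent dual chain from $z$. Split according to whether $T^{*,z}_x>t$; or $T_x^{*,z}\le t$ but fewer than $m$ sites of $D^+_{x,\ell}$ have $\zeta_t=1$; or at least $m$ of them do. None of the sites of $D^+_{x,\ell}$ is $z$. By Lemma 8(ii) the right side is at most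
$$P(T^*_y>t)+e^{-q\ell/8}+\sup_{U\subset D^+_{x,\ell},\,|U|\ge m}P_{\omega(S)}\big(\omega_u(h)=1\ \ \forall u\in U\big).$$
On $B^c$, either all $u\in U$ have $T_u\le h$ and (2) applies, or some $u\in U$ has $T_u>h$ and (13) applies. So the supremum is at most $p^m+(\ell+1)^d\varepsilon_1$. Take $T^*_y$ independent of $S$. Since $S+h>r$ implies $S+h+T^*_y>r$, and by (7) and $S\le\tau_x+1$,
$$P(\tau_z>r)\le P(S+h+T^*_y>r)+\mathrm{err}\le P(\tau_x+1+h+\tau'_y>r)+\mathrm{err},$$
$$\mathrm{err}=(N^3+1)e^{-q\ell/8}+p^m+(\ell+1)^d\big(p^m+(\ell+1)^d\delta\big).$$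
Here $e^{-q\ell/8}\le N^{-q\kappa/8}$, $p^m\le N^{-\kappa q\log(1/p)/2}$, $\delta=N^{-\kappa\log2}$, and $(\ell+1)^{2d}$ is a power of $\log N$ up to a constant. For $\kappa$ large, $\mathrm{err}\le KN^{-J}$. Also $1+h\le K\log^2N$. This is (11).

**Step 5: $|x|\ge\ell$, $|y|\le\ell$.** By the strong Markov property at $S$ and (13) with $u=x+y$, $P(\tau_{x+y}>r)\le P(S+h>r)+P(B)+\varepsilon_1$. Since $S+h\le\tau_x+1+h+\tau'_y$, this gives (11).

**Step 6: the remaining cases.** If $|x|<\ell\le|y|$, exchange the roles of $x$ and $y$ in Step 5. If $|x|,|y|<\ell$, then by (12)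
$$P(\tau_{x+y}>r)\le1[h>r]+P(\tau_{x+y}>h)\le P(\tau_x+\tau_y'+h>r)+\delta.\qquad\square$$

**Iteration.** Let $z_1,\dots,z_k\in\mathbb Z^d_+$ with $\sum_i|z_i|\le N$, and let $\tau^{(i)}_{z_i}$ be independent, distributed as $\tau_{z_i}$. Apply (11) to split off $z_k$, condition on the independent summand, and apply (11) again to $z_1+\dots+z_{k-1}$. The level $r$ becomes random, which is harmless since (11) holds for all real $r$. After $k-1$ steps,
$$P(\tau_{z_1+\dots+z_k}>r)\le P\Big(\sum_{i=1}^k\tau^{(i)}_{z_i}+kK\log^2N>r\Big)+kKN^{-J}. \tag{14}$$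

## 8. Subadditivity up to $\log^2$ and the existence of $\mu$

**Step 1: the inequality for means.** Apply Proposition 9 with $J=4$, $N=2+|x|+|y|$, and integrate over $r\in[0,N^3]$. The error integrates to at most $KN^{-1}$. By (10), with $H=2C_0(1+N)$,
$$\int_{N^3}^\infty P(\tau_{x+y}>r)\,dr\le\int_{N^3}^\infty2^{-\lfloor r/H\rfloor}dr\le\frac{2H}{\log2}2^{-N^3/H}\le C .$$
Since $\log N\ge\log2$, constants can be absorbed:
$$a(x+y)\le a(x)+a(y)+K_0\log^2(2+|x|+|y|). \tag{15}$$

**Step 2: pass to a ray.** Fix $\theta\in\mathbb R^d_+\setminus\{0\}$ and let $A(t)=a(\lfloor t\theta\rfloor)=\mathbb E_{\omega^*}(\tau_{t\theta})$, $t>0$. Since $\lfloor(s+t)\theta\rfloor=\lfloor s\theta\rfloor+\lfloor t\theta\rfloor+f$ with $f\in\{0,1\}^d$, two applications of (15) and $a(f)\le C$ give, with $K_1=K_1(\theta)$,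
$$A(s+t)\le A(s)+A(t)+K_1\log^2(2+s+t),\qquad s,t>0. \tag{16}$$

**Step 3: the errors do not accumulate.** If we peeled off one copy of $s$ at a time, the errors of (16) would add up to order $k\log^2(2+ks)$, and $\log^2(2+ks)$ grows with $k$. Halving avoids this. *Claim:* $A(ks)\le kA(s)+3Gk$ for integers $k\ge1$ and real $s\ge1$, where $G=K_2\log^2(2+s)$ and $K_2$ depends only on $K_1$.

Since $2+ks\le(2+s)(k+1)$ and $\log(2+s)\ge1$,
$$K_1\log^2(2+ks)\le K_1\log^2(2+s)\,(1+\log(k+1))^2\le G\sqrt k,\qquad K_2=K_1\sup_{k\ge1}\frac{(1+\log(k+1))^2}{\sqrt k}.$$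
We show by induction $A(ks)\le kA(s)+G(3k-3\sqrt k)$. This is clear for $k=1$. For $k\ge2$ let $b=\lceil k/2\rceil$, $b'=\lfloor k/2\rfloor$. Then
$$(\sqrt b+\sqrt{b'})^2=k+2\sqrt{bb'}\ge k+\sqrt{k^2-1}\ge\Big(1+\frac{\sqrt3}2\Big)k\ge\frac{16}9k,$$
so $3(\sqrt b+\sqrt{b'})\ge4\sqrt k$ and
$$A(ks)\le A(bs)+A(b's)+G\sqrt k\le kA(s)+G\big(3k-3\sqrt b-3\sqrt{b'}+\sqrt k\big)\le kA(s)+G(3k-3\sqrt k).$$

**Step 4: the limit.** For fixed $s\ge1$ and large $t$ write $t=ks+r$ with $k\in\mathbb N$, $s\le r<2s$. Then $A(t)\le kA(s)+3Gk+A(r)+K_1\log^2(2+t)$, and $A(r)\le C(1+2s)$ with $C=C(\theta)$ by (10). Hence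
$$\limsup_{t\to\infty}\frac{A(t)}t\le\frac{A(s)}s+\frac{3K_2\log^2(2+s)}s. \tag{17}$$
Taking $\liminf_{s\to\infty}$ on the right gives $\limsup_t A(t)/t\le\liminf_sA(s)/s$. So $\mu(\theta)=\lim_{t\to\infty}A(t)/t$ exists, and it is finite by (10). For a unit vector $\mathbf x$, restricting to integers $t=n$ and using $\mathbb E_{\omega^*}(\tau_{n\mathbf x})\ge cn$, we get $1/v_{\min}(\mathbf x)=1/v_{\max}(\mathbf x)=\mu(\mathbf x)\in(0,\infty)$. **This proves Theorem 1.** $\blacksquare$

## 9. Convexity of $\mu$ and the upper tail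

**Proof of Theorem 2(b).** Homogeneity holds because the limit is over real $t$. Subadditivity follows from $\lfloor t(\theta+\theta')\rfloor=\lfloor t\theta\rfloor+\lfloor t\theta'\rfloor+f$, $f\in\{0,1\}^d$, and (15). Together they give convexity: $\mu(\lambda\theta+(1-\lambda)\theta')\le\lambda\mu(\theta)+(1-\lambda)\mu(\theta')$ for $\lambda\in[0,1]$. The left side of (17) is $\mu(\theta)$; multiplying by $s$ gives $A(s)\ge\mu(\theta)s-3K_2\log^2(2+s)$ for $s\ge1$. $\square$

**The upper tail.** *Here we cut $\lfloor n\theta\rfloor$ into many long pieces and use independence in (14).* Let $X_n=\tau_{n\theta}/n$, $k=\lfloor n^{3/4}\rfloor$, $s=n/k$, and $z_i=\lfloor is\theta\rfloor-\lfloor(i-1)s\theta\rfloor$ for $1\le i\le k$. Then $z_i=\lfloor s\theta\rfloor+f_i$ with $f_i\in\{0,1\}^d$, and $\sum_iz_i=\lfloor n\theta\rfloor$. Put $N=2+|\lfloor n\theta\rfloor|$, which is of order $n$. By (15), $a(z_i)\le A(s)+C\log^2(2+n)$. Since $kA(s)=nA(s)/s$, $s\to\infty$ and $k\log^2n=o(n)$,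
$$\sum_ia(z_i)+kK\log^2N\le n\mu(\theta)+o(n).$$
The independent centered variables $W_i=\tau^{(i)}_{z_i}-a(z_i)$ have fourth moments at most $Cs^4$ by (10), so
$$\mathbb E\Big(\sum_iW_i\Big)^4=\sum_i\mathbb EW_i^4+3\sum_{i\ne j}\mathbb EW_i^2\,\mathbb EW_j^2\le Ck^2s^4=O(n^{5/2}).$$
By (14) with $J=4$, $r=n(\mu(\theta)+\varepsilon)$, and Markov's inequality for the fourth moment, for each $\varepsilon>0$ and $n$ large
$$P(X_n>\mu(\theta)+\varepsilon)\le C_\varepsilon n^{-3/2}+CkN^{-4}, \tag{18}$$
which is summable in $n$. All moments of $X_n$ are bounded by (10), so $(X_n-\mu(\theta))^+\to0$ in $L^1$. Since $\mathbb EX_n\to\mu(\theta)$, also $(X_n-\mu(\theta))^-\to0$ in $L^1$. Hence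
$$X_n\to\mu(\theta)\ \text{ in probability, for each fixed }\theta\ne0. \tag{19}$$

## 10. Exponential decay of the lower tail

**Proof of Theorem 2(c).** Let $I=\{i:\theta_i>0\}$ and $D=|I|$. For $x=\lfloor n\theta\rfloor$, $\Lambda_x$ is contained in $\mathbb Z_+^I\cong\mathbb Z_+^D$, so we work there: all sites of this section lie in $\mathbb Z^D_+$, and $\mathbb R^I_+\cong\mathbb R^D_+$ is viewed as a face of $\mathbb R^d_+$.

**Step 1: a linear function below $\mu$.** As $\theta$ is interior to $\mathbb R_+^I$ and $\mu$ is finite and convex there, there is a subgradient $\beta\in\mathbb R^I$: $\mu(w)\ge\mu(\theta)+\beta\cdot(w-\theta)$ for $w\in\mathbb R_+^I$. Taking $w=2\theta$ gives $\mu(\theta)\ge\beta\cdot\theta$, and $w=\theta/2$ gives the reverse. So $\beta\cdot\theta=\mu(\theta)$ and $\mu(w)\ge\beta\cdot w$ for all $w\in\mathbb R_+^I$. Put $|\beta|_\infty=\max_i|\beta_i|$.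

**Step 2: splitting at a level.** *We bound $\tau_x$ from below by a forward time plus an independent dual time.* Let $L\ge1$ be an integer, $|x|\ge2L$, $W=\{w\le x:|w|=L\}$. Use the proof of Theorem 7 with $\omega=\omega^*$ (equalities throughout), ordering $\Lambda_x$ by decreasing level, and stop when exactly the levels $\ge L$ have been removed, say after $k$ sites. Since $L\ge1$, the origin remains; since $|x|\geq 2L$, $x\notin W$. Then $D_k=\{v\le x:|v|<L\}$, and $Y^{(k)}_v=\bigcup P_w\cap Z_w$ over those $w\in W$ with $w-v\in\mathcal B$. So $G_k$ says $V_{w-\mathbf e}\cap P_w\cap Z_w=\emptyset$ for all $w\in W$ and all $\mathbf e$ with $w-\mathbf e\in\mathbb Z^D_+$, and by (1)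
$$P(\tau_x>t)=P(R_w\cap Z_w=\emptyset\ \ \forall w\in W).$$
The family $(R_w)_{w\in W}$ is a function of the clocks on levels $\le L$ and the coins on levels $<L$. The family $(Z_w)_{w\in W}$ is a function of the clocks on levels $>L$, the coins of $x$ and selection coins. Hence they are independent. If $r\in R_w\cap Z_w$, then $T_w\le r$, and $\zeta_{t-r}(w)=1$ forces $T^*_w=T_w^{*,x}\le t-r$. Therefore
$$P(\tau_x\le t)\le P(\exists w\in W:\ T_w+T_w^*\le t),\qquad (T_w)_{w\in W}\text{ independent of }(T_w^*)_{w\in W}. \tag{20}$$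

**Step 3: cells.** *$W$ has about $L^{D-1}$ sites; we group them into a number of cells that does not depend on $L$.* Let $\varepsilon=1/Q$ with $Q\in\mathbb N$, $\varepsilon\le1/(6D)$, $\varepsilon L\ge1$. Partition $W$ into the nonempty sets $c=W\cap\prod_i[j_i\varepsilon L,(j_i+1)\varepsilon L)$, $j\in\{0,\dots,Q\}^D$. There are at most $K_\varepsilon=(Q+1)^D$ of them. Put $c_i^-=\lfloor j_i\varepsilon L\rfloor$ and $c_i^+=\lfloor(j_i+2)\varepsilon L\rfloor$. For $w\in c$: $c^-\le w\le x$; also $w_i\le(j_i+1)\varepsilon L\le(j_i+2)\varepsilon L-1$, so $w\le c^+$ and $w\ne c^+$; and $|c^+-c^-|\le D(2\varepsilon L+1)\le3D\varepsilon L$. Let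
$$h=2C_0(1+3D\varepsilon L)\le C_3\varepsilon L,\qquad\text{so that }P(\tau_u\le h)\ge\tfrac12\ \text{ for }|u|\le3D\varepsilon L$$
by (10) and Markov's inequality. Let $M_c=\min_{w\in c}T_w$ and $M_c^*=\min_{w\in c}T^*_w$.

*Forward half:*
$$P(\tau_{c^+}\le s+h)\ge\frac{q^2}2P(M_c\le s),\qquad s\ge0. \tag{21}$$
On $\{M_c\le s\}$ let $\bar w$ be the lexicographically first $w\in c$ with $T_w\le s$. As $c$ lies in one level, it is an antichain, and by Lemma 3(iii) $\omega_{\bar w}(s)=0$ with probability $q$. On that event, by (5) with target $c^+$ from time $s$, the conditional probability of $\{\tau_{c^+}\le s+h\}$ is at least $P(\zeta_h(\bar w)=1)=qP(T^*_{c^+-\bar w}\le h)\ge q/2$, by Lemma 4 and (7).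

*Dual half:*
$$P(\tau_{x-c^-}\le t+h)\ge\frac{q^2}2P(M_c^*\le t),\qquad t\ge0. \tag{22}$$
Consider the East process on $c^-+\mathbb Z_+^D$ (with $c^-$ unconstrained) started from all ones, with target $x$; its infection time of $x$ has the law of $\tau_{x-c^-}$. By the Markov property at time $h$ and (5), the probability that $x$ is infected by time $t+h$ is at least $P(\exists w\ne x:\omega_w(h)=0,\ \zeta_t(w)=1)$, with $\zeta$ an independent dual from $x$ restricted to the autonomous set $\{w:c^-\le w\le x\}$, which contains $c$. On $\{M_c^*\le t\}$ let $\bar w$ be the first $w\in c$ with $T_w^*\le t$; $\bar w\ne x$ since $|\bar w|=L<|x|$. By Lemma 4, $\zeta_t(\bar w)=1$ with probability $q$. Independently, $\omega_{\bar w}(h)=0$ with probability $qP(T_{\bar w-c^-}\le h)\ge qP(\tau_{\bar w-c^-}\le h)\ge q/2$.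

**Step 4: Laplace transforms.** Let $\lambda>0$ and $\varphi(z)=\mathbb E_{\omega^*}e^{-\lambda\tau_z}$. Recall $\mathbb Ee^{-\lambda X}=\lambda\int_0^\infty e^{-\lambda t}P(X\le t)\,dt$. By (20), $P(\tau_x\le t)\le\sum_cP(M_c+M_c^*\le t)$ with $M_c$, $M_c^*$ independent. By (21), $\mathbb Ee^{-\lambda M_c}\le\frac2{q^2}e^{\lambda h}\varphi(c^+)$. By (22), $\mathbb Ee^{-\lambda M^*_c}\le\frac2{q^2}e^{\lambda h}\varphi(x-c^-)$. So
$$\varphi(x)\le\sum_c\mathbb Ee^{-\lambda M_c}\,\mathbb Ee^{-\lambda M_c^*}\le\frac4{q^4}e^{2\lambda h}\sum_c\varphi(c^+)\varphi(x-c^-).$$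

**Step 5: tilting and iterating.** Put $\lambda=\Lambda/L$ with $\Lambda>0$, and $\psi(z)=e^{\lambda\beta\cdot z}\varphi(z)$. Since $\beta\cdot x=\beta\cdot c^++\beta\cdot(x-c^-)-\beta\cdot(c^+-c^-)$,
$$\psi(x)\le\frac4{q^4}e^{C_4\Lambda\varepsilon}\sum_c\psi(c^+)\psi(x-c^-),\qquad C_4=2C_3+3D|\beta|_\infty. \tag{23}$$

*The factors $\psi(c^+)$ are bounded.* We have $c^+=\lfloor Lw_c\rfloor$ with $w_c=\varepsilon(j+2\cdot\mathbf 1)\ne0$, where $\mathbf 1$ is the vector with all coordinates $1$; $w_c$ lies in a finite set independent of $L$. Since $j_i\varepsilon L\le w_i$ for $w\in c$, $|c^+|\le L+2D\varepsilon L\le2L$. By Step 1, $\beta\cdot c^+\le L\mu(w_c)+D|\beta|_\infty$. Splitting according to whether $\tau_{c^+}\ge\beta\cdot c^+-\varepsilon L$,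
$$\psi(c^+)=\mathbb E_{\omega^*}e^{\lambda(\beta\cdot c^+-\tau_{c^+})}\le e^{\Lambda\varepsilon}+e^{2\Lambda|\beta|_\infty}P(\tau_{c^+}<\beta\cdot c^+-\varepsilon L)\le2e^{\Lambda\varepsilon}$$
for $L\ge L_0(\varepsilon,\Lambda)$. Indeed the last probability is at most $P(\tau_{Lw_c}<L\mu(w_c)+D|\beta|_\infty-\varepsilon L)$, which tends to $0$ by (19), and there are finitely many $w_c$.

*Iteration.* So for all $x$ with $|x|\ge2L$,
$$\psi(x)\le\Gamma\max_c\psi(x-c^-),\qquad\Gamma=8K_\varepsilon q^{-4}e^{(C_4+1)\Lambda\varepsilon}\ge1 .$$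
Moreover $|c^+|\ge L$, so $|c^-|\ge L-3D\varepsilon L\ge L/2$. Iterating until the level is below $2L$ takes at most $2|x|/L$ steps, and at the end $\psi\le e^{\lambda|\beta|_\infty2L}=e^{2\Lambda|\beta|_\infty}$. Hence $\psi(x)\le e^{2\Lambda|\beta|_\infty}\Gamma^{2|x|/L}$ for all $x$.

**Step 6: choice of constants.** For $\eta'>0$, Markov's inequality gives
$$P(\tau_x\le\beta\cdot x-\eta'|x|)\le e^{-\lambda\eta'|x|}\psi(x)\le e^{2\Lambda|\beta|_\infty}\exp\Big\{-\frac{|x|}L\Big[\Lambda\eta'-2\log\frac{8K_\varepsilon}{q^4}-2(C_4+1)\Lambda\varepsilon\Big]\Big\}.$$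
The constant $C_4$ does not depend on $\varepsilon,\Lambda,L$. Choose $\varepsilon$ with $2(C_4+1)\varepsilon\le\eta'/4$, then $\Lambda$ with $2\log(8K_\varepsilon/q^4)\le\Lambda\eta'/4$, then $L$ large (at least $L_0(\varepsilon,\Lambda)$ and $1/\varepsilon$) and fixed. The bracket is at least $\Lambda\eta'/2$, so the bound has the form $C'e^{-c'|x|}$. For $x=\lfloor n\theta\rfloor$ we have $\beta\cdot x\ge n\mu(\theta)-D|\beta|_\infty$ and $n|\theta|-D\le|x|\le n|\theta|$. With $\eta'=\eta/(2|\theta|)$,
$$\beta\cdot x-\eta'|x|\ge n\mu(\theta)-D|\beta|_\infty-\tfrac{n\eta}2\ge n(\mu(\theta)-\eta)\qquad\text{if }n\ge2D|\beta|_\infty/\eta .$$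
For the finitely many smaller $n$, enlarge $C$. This proves (c). $\square$

## 11. Almost sure and $L^\rho$ convergence

**Proof of Theorem 2(d).** Let $\theta\ne0$. For each $\varepsilon>0$ the probabilities $P(X_n>\mu(\theta)+\varepsilon)$ are summable by (18), and $P(X_n\le\mu(\theta)-\varepsilon)$ are summable by part (c). By the Borel–Cantelli lemma, applied along a sequence $\varepsilon\downarrow0$, $X_n=\tau_{n\theta}/n\to\mu(\theta)$ $P_{\omega^*}$-a.s. By (10) all moments of $X_n$ are bounded in $n$, so $|X_n-\mu(\theta)|^\rho$ is uniformly integrable for every $\rho<\infty$. Together with the convergence in probability (19) this gives convergence in $L^\rho$. $\blacksquare$
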